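# Craig interpolation in the two-way alternation-free $\mu$-calculus

## 1. Greatest fixed points on the left, least fixed points on the right

Suppose a formula $\varphi$ implies a formula $\psi$ in every model. Is there a formula $\chi$ between them, $\varphi\to\chi\to\psi$, that mentions only the proposition letters that $\varphi$ and $\psi$ share? We ask this for a modal logic whose modalities run forwards and backwards along transitions and whose fixed points do not alternate. The problem comes from Jan Rooduijn and Yde Venema, "Focus-style proofs for the two-way alternation-free $\mu$-calculus", arXiv:2307.01773 (2023), who state that, to the best of their knowledge, it is open. The answer is yes. We begin with a case in which the proof is short.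

### 1.1 The language

Fix a non-empty set $\mathsf D$ of atomic actions, a set $\mathsf P$ of proposition letters, and a countably infinite set $\mathsf X$ of fixed point variables, disjoint from $\mathsf P$. The formulas of $\mathcal L_{2\mu}$ are given by
$$\varphi ::= \top \mid \bot \mid p \mid \neg p \mid x \mid \varphi \land \varphi \mid \varphi \lor \varphi \mid \langle a\rangle \varphi \mid [a]\varphi \mid \langle \breve a\rangle \varphi \mid [\breve a]\varphi \mid \mu x.\varphi \mid \nu x.\varphi ,$$
with $p\in\mathsf P$, $x\in\mathsf X$, $a\in\mathsf D$. "Formula" means sentence: every fixed point variable is bound. Models are $\mathbb S=(S,(R_a)_{a\in\mathsf D},V)$ with $V:\mathsf P\to\mathcal P(S)$. The operators $\langle a\rangle,[a]$ are evaluated along $R_a$, the operators $\langle\breve a\rangle,[\breve a]$ along the converse $R_a^{-1}$, and $\mu x.\varphi$, $\nu x.\varphi$ denote the least and greatest fixed points of the monotone map $X\mapsto[\![\varphi]\!]^{\mathbb S[x\mapsto X]}$. A formula is valid if it is true at every state of every model. We write $\varphi\to\psi$ also for the statement that the implication is valid.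

A *direction* $d$ is some $a$ or $\breve a$ with $a\in\mathsf D$. We put $\breve{\breve a}:=a$ and $R_{\breve a}:=R_a^{-1}$, so that $\langle d\rangle$ and $[d]$ are evaluated along $R_d$. A *literal* is $p$ or $\neg p$, with $\overline p=\neg p$ and $\overline{\neg p}=p$. Literals are atomic: $\neg p$ does not contain the literal $p$. For a sentence $\psi$, its dual $\overline\psi$ exchanges $\top/\bot$, $p/\neg p$, $\land/\lor$, $\langle d\rangle/[d]$, $\mu/\nu$ and leaves variables alone. It defines the complement of $\psi$. A literal $\lambda$ occurs in $\psi$ iff $\overline\lambda$ occurs in $\overline\psi$. Also $\langle d\rangle$ occurs in $\psi$ iff $[d]$ occurs in $\overline\psi$, and vice versa. Empty conjunctions are $\top$ and empty disjunctions are $\bot$.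

**Definition (alternation-free).** The fragment $\mathcal L^{\textit{af}}_{2\mu}$ (AF for short) consists of the formulas such that for every subformula $\mu x.\varphi$, the variable $x$ does not occur free in any subformula of $\varphi$ of the form $\nu y.\psi$; and dually, for every subformula $\nu x.\varphi$, the variable $x$ does not occur free in any subformula of $\varphi$ of the form $\mu y.\psi$.

For example, $\nu x.\bigl((\mu y.(r\lor\langle a\rangle y))\land[a]x\bigr)$ is AF, because $x$ is not free in the inner $\mu$-formula. On the other hand $\nu x.\mu y.\bigl((r\land\langle a\rangle x)\lor\langle a\rangle y\bigr)$ is not AF, because $x$ is free in the inner $\mu$-formula. The AF condition is self-dual, so $\overline\psi$ is AF when $\psi$ is. A formula that uses only $\mu$, or only $\nu$, is AF.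

**Definition (interpolation).** $\mathcal L^{\textit{af}}_{2\mu}$ has (Craig) interpolation if, whenever $\varphi,\psi\in\mathcal L^{\textit{af}}_{2\mu}$ and $\varphi\to\psi$ is valid, there is $\chi\in\mathcal L^{\textit{af}}_{2\mu}$ such that every proposition letter of $\chi$ occurs in both $\varphi$ and $\psi$, and both $\varphi\to\chi$ and $\chi\to\psi$ are valid. The formula $\chi$ may use any actions from $\mathsf D$.

### 1.2 Two interpolants found by hand

First let $\varphi=q\land r$ and $\psi=[a]\langle\breve a\rangle(r\lor p)$. If $r$ holds here, every $a$-successor sees an $r$-state backwards, namely this one. So $\varphi\to\psi$ is valid, and $\chi=r$ is an interpolant.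

Next let
$$\varphi=p\land\nu x.\bigl((\neg p\lor(r\land\langle a\rangle p))\land[a]x\bigr).$$
It says: $p$ holds here, and every $R_a$-reachable $p$-state satisfies $r$ and has an $a$-successor in $p$. Put $\chi=\nu x.(r\land\langle a\rangle x)$, "there is an infinite $a$-path of $r$-states". Clearly $\varphi\to\chi$. Now let $\psi$ be any formula without $p$ such that $\varphi\to\psi$ is valid, for instance $\langle a\rangle\langle a\rangle r$. If $\mathbb S,s\models\chi$, re-interpret $p$ as $[\![\chi]\!]$. Then $\varphi$ holds at $s$, hence $\psi$ holds at $s$, and $\psi$ does not see the change. So $\chi\to\psi$. The hidden letter $p$ marked a strategy, and $\chi$ quantifies it away. At the end we shall meet a close relative of this $\varphi$ for which no single $\chi$ serves all $\psi$.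

### 1.3 Clean formulas and the evaluation game

A sentence is *clean* if distinct binder occurrences bind distinct variables. Renaming bound variables makes any sentence clean, without changing its meaning, its literals or its modal operators. It also preserves AF. Indeed, suppose that in the renamed formula a variable bound by a certain $\mu$ is free in a $\nu$-formula inside the scope of that $\mu$. Then the corresponding occurrence in the original formula is bound by the corresponding $\mu$ and is free in the corresponding $\nu$-formula; dually for $\nu$. For a clean sentence $\theta$ and a variable $x$ bound in it, $\eta_xx.\delta_x$ denotes its unique binding subformula ($\eta_x\in\{\mu,\nu\}$), which has exactly one occurrence in $\theta$. We call $x$ a $\mu$- or a $\nu$-variable accordingly.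

**Definition (evaluation game).** Let $\theta$ be clean. Positions of $\mathcal E(\theta,\mathbb S)$ are the pairs $(\xi,s)\in Sub(\theta)\times S$.

- At $\xi_1\lor\xi_2$ (resp. $\xi_1\land\xi_2$), $\exists$ (resp. $\forall$) moves to $(\xi_j,s)$ for some $j$.
- At $\langle d\rangle\xi$ (resp. $[d]\xi$), $\exists$ (resp. $\forall$) moves to $(\xi,s')$ for some $s'$ with $(s,s')\in R_d$.
- From $\eta x.\delta_x$ and from $x$ the play moves to $\delta_x$.
- At $\top$, $\bot$ and literals the game ends, and $\exists$ wins iff the formula is true at $s$. A player who cannot move loses.
- An infinite play is won by $\exists$ iff the outermost variable visited infinitely often is a $\nu$-variable.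

We use two standard facts (Emerson–Jutla, FOCS 1991; Streett–Emerson 1989; see Grädel–Thomas–Wilke (eds.), LNCS 2500): $\mathbb S,s\models\theta$ iff $(\theta,s)$ is winning for $\exists$; and $\exists$ has one positional strategy that wins from all her winning positions. They apply here because a two-way formula is just a $\mu$-formula over the relations $R_d$.

Throughout, $Win$ is the set of winning positions of $\exists$ in $\mathcal E(\theta,\mathbb S)$, $f$ is such a positional strategy, and $\Gamma_s:=\{\xi:(\xi,s)\in Win\}$. The *$f$-witness* of $\langle d\rangle\xi$ at $s$, for $(\langle d\rangle\xi,s)\in Win$, is the state that $f$ chooses there. From $Win$, the $f$-moves of $\exists$, all moves of $\forall$, and the forced moves lead to $Win$.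

### 1.4 The special case and its proof

**Proposition 1.** Let $\varphi\to\psi$ be valid, where $\varphi$ contains no $\mu$ and $\psi$ contains no $\nu$. Then there is an interpolant $\chi$ without $\mu$, and every literal occurring in $\chi$ occurs in both $\varphi$ and $\psi$.

This covers all fixed-point-free $\varphi,\psi$. We may take $\varphi$ and $\overline\psi$ clean. Neither contains $\mu$.

**Step 1: local descriptions of a state.** We isolate what $\Gamma_s$ looks like locally. Call $\Gamma\subseteq Sub(\theta)$ *saturated* if $\bot\notin\Gamma$; no $p,\neg p$ are both in $\Gamma$; $\xi_1\land\xi_2\in\Gamma$ implies $\xi_1,\xi_2\in\Gamma$; $\xi_1\lor\xi_2\in\Gamma$ implies $\xi_1\in\Gamma$ or $\xi_2\in\Gamma$; and $\eta x.\delta_x\in\Gamma$ or $x\in\Gamma$ implies $\delta_x\in\Gamma$. Write $\Gamma\to_d\Gamma'$ if $[d]\xi\in\Gamma$ implies $\xi\in\Gamma'$ and $[\breve d]\xi\in\Gamma'$ implies $\xi\in\Gamma$. For $\langle d\rangle\xi\in\Gamma$ write $\Gamma\to_{\langle d\rangle\xi}\Gamma'$ if moreover $\xi\in\Gamma'$. For instance, for $\theta=p\land\langle a\rangle[\breve a]p$, the sets $\Gamma=\{\theta,p,\langle a\rangle[\breve a]p\}$ and $\Gamma'=\{[\breve a]p\}$ are saturated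 and $\Gamma\to_{\langle a\rangle[\breve a]p}\Gamma'$.

Since moves from $Win$ stay in $Win$ as described, $\Gamma_s$ is saturated. If $(s,s')\in R_d$ then $\Gamma_s\to_d\Gamma_{s'}$ (for the second clause, $(s',s)\in R_{\breve d}$). If $s'$ is the $f$-witness of $\langle d\rangle\xi$ at $s$, then $\Gamma_s\to_{\langle d\rangle\xi}\Gamma_{s'}$. A literal of $Sub(\theta)$ is in $\Gamma_s$ iff it is true at $s$.

**Step 2: the formula.** We write a game as a formula: $\exists$ claims saturated sets for $\varphi$, $\forall$ claims saturated sets for $\overline\psi$. Let $Q_1,Q_2$ be the finite sets of saturated sets for $\varphi$, $\overline\psi$, and let $L$ be the set of literals occurring in both $\varphi$ and $\psi$. Put $\ell(\Gamma_1)=\bigwedge\{\lambda\in L:\lambda\in\Gamma_1\}$ and $\bar\ell(\Gamma_2)=\bigvee\{\lambda\in L:\overline\lambda\in\Gamma_2\}$. Let $(\chi_{\Gamma_1,\Gamma_2})$ be the greatest solution of the system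
$$X_{\Gamma_1,\Gamma_2}=\ell(\Gamma_1)\land\bigl(\bar\ell(\Gamma_2)\lor(\Phi_1\land\Phi_2)\bigr),\tag{1}$$
$$\Phi_1=\bigwedge_{\langle d\rangle\xi\in\Gamma_1}\langle d\rangle\bigvee_{\Gamma_1\to_{\langle d\rangle\xi}\Gamma_1'}\ \bigwedge_{\Gamma_2\to_d\Gamma_2'}X_{\Gamma_1',\Gamma_2'},\qquad
\Phi_2=\bigwedge_{\langle d\rangle\xi\in\Gamma_2}[d]\bigwedge_{\Gamma_2\to_{\langle d\rangle\xi}\Gamma_2'}\ \bigvee_{\Gamma_1\to_d\Gamma_1'}X_{\Gamma_1',\Gamma_2'}.$$
By Bekić's principle the components of a simultaneous greatest fixed point are expressible with nested $\nu$'s only. (For two equations $X=F(X,Y)$, $Y=G(X,Y)$ the $X$-component is $\nu X.F(X,\nu Y.G(X,Y))$; iterate for more equations. The same holds with $\mu$ for least solutions.) Put $\chi=\bigvee_{\varphi\in\Gamma_1}\bigwedge_{\overline\psi\in\Gamma_2}\chi_{\Gamma_1,\Gamma_2}$. All its literals are in $L$.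

**Step 3: $\varphi\to\chi$.** We exhibit a post-fixed point. Fix $\mathbb S$, form the sets $\Gamma_s$ for $\varphi$, and let $Z_{\Gamma_1,\Gamma_2}=\{s:\Gamma_1=\Gamma_s\}$. Let $s\in Z_{\Gamma_1,\Gamma_2}$. Then $\ell(\Gamma_1)$ is true at $s$. For a conjunct $\langle d\rangle\xi$ of $\Phi_1$ take the $f$-witness $s'$ and $\Gamma_1'=\Gamma_{s'}$. For an $R_d$-successor $s'$ in $\Phi_2$ take $\Gamma_1'=\Gamma_{s'}$. In both cases $s'\in Z_{\Gamma_1',\Gamma_2'}$ for every $\Gamma_2'$. So $Z$ is contained in its image under the right-hand side of (1), hence in the greatest solution. If $s\models\varphi$, then $\varphi\in\Gamma_s$ and $s\models\chi_{\Gamma_s,\Gamma_2}$ for all $\Gamma_2$, so $s\models\chi$.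

**Step 4: a tree from a counterexample to $\chi\to\psi$.** Suppose $\mathbb S,s_0\models\chi\land\overline\psi$. Form the sets $\Gamma_s$ for $\overline\psi$. We build a tree whose nodes carry $(s,\Gamma_1,\Gamma_2)$ with $\Gamma_2=\Gamma_s$ and $s\models\chi_{\Gamma_1,\Gamma_2}$. For the root take $s_0$, $\Gamma_2=\Gamma_{s_0}\ni\overline\psi$, and $\Gamma_1\ni\varphi$ given by $\chi$.

At a node, $\ell(\Gamma_1)$ is true at $s$ by (1), and $\bar\ell(\Gamma_2)$ is false, because all literals of $\Gamma_2=\Gamma_s$ are true. So $\Phi_1\land\Phi_2$ holds. There is also no *clash*, that is, no $\lambda\in\Gamma_1$ with $\overline\lambda\in\Gamma_2$: such a $\lambda$ occurs in $\varphi$ and in $\psi$, so it is a conjunct of $\ell(\Gamma_1)$ and true at $s$, while $\overline\lambda\in\Gamma_s$ is true at $s$ as well.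

For each $\langle d\rangle\xi\in\Gamma_1$, $\Phi_1$ gives an $R_d$-successor $s'$ and $\Gamma_1'$ with $\Gamma_1\to_{\langle d\rangle\xi}\Gamma_1'$ that works for all $\Gamma_2'$; add a *$d$-child* with $(s',\Gamma_1',\Gamma_{s'})$. For each $\langle d\rangle\xi\in\Gamma_2$ let $s'$ be its $f$-witness and $\Gamma_2'=\Gamma_{s'}$. Then $\Phi_2$ gives $\Gamma_1'$ with $\Gamma_1\to_d\Gamma_1'$; add a $d$-child with $(s',\Gamma_1',\Gamma_2')$. Continue forever.

**Step 5: the tree is a model of $\varphi\land\overline\psi$.** Make the tree a frame by
$$R_a:=\{(u,t): t\text{ an }a\text{-child of }u\}\cup\{(t,u):t\text{ an }\breve a\text{-child of }u\}.\tag{2}$$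
So the $R_d$-successors of a node $t$ are exactly its $d$-children, together with its parent if $t$ is a $\breve d$-child. Let $V(p)=\{t:p\in\Gamma_{1,t}\cup\Gamma_{2,t}\}$. Since the sets are saturated and there are no clashes, all literals in $\Gamma_{1,t}\cup\Gamma_{2,t}$ are true at $t$. In the game for $\varphi$ from the root, $\exists$ keeps $\xi\in\Gamma_{1,t}$. She picks a disjunct that lies in $\Gamma_{1,t}$, and at $\langle d\rangle\xi$ she moves to the child made for it. The two clauses of $\to_d$ cover the moves of $\forall$ to children and to the parent. She is never stuck, and finite plays end at true formulas. *Infinite plays are won by her because every variable is a $\nu$-variable.* The same argument on side 2 handles $\overline\psi$. So the root satisfies $\varphi\land\overline\psi$, contradicting validity of $\varphi\to\psi$. $\square$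

### 1.5 What $\mu$ changes

The sentence in italics is the only place where we used that there is no $\mu$. Let us see how it fails.

*Loops inside the tree.* Let $\theta=\mu x.\langle a\rangle[\breve a]x$. It is unsatisfiable: $\langle a\rangle[\breve a]\bot$ is false everywhere, since an $a$-successor of $s$ has $s$ as an $\breve a$-successor, so the least fixed point is $\emptyset$. Yet $\Gamma=\{\theta,x,\langle a\rangle[\breve a]x\}$ at a root and $\Gamma'=\{[\breve a]x\}$ at its single $a$-child are saturated, $\Gamma\to_{\langle a\rangle[\breve a]x}\Gamma'$, and the tree has just these two nodes. The play goes down, up, down, up, through the $\mu$-variable $x$ each time.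

*Infinite branches.* For $\mu x.\langle a\rangle x$, a single infinite branch all of whose nodes carry $\{\mu x.\langle a\rangle x,x,\langle a\rangle x\}$ is locally perfect, and the formula is unsatisfiable.

So the local descriptions must say more, and we must impose a condition on infinite branches. Then a third difficulty appears: the interpolant has to enforce that condition by a formula which is still alternation-free. We shall prove the following.

**Theorem A.** $\mathcal L^{\textit{af}}_{2\mu}$ has Craig interpolation. Moreover $\chi$ can be chosen so that each literal occurring in $\chi$ occurs in both $\varphi$ and $\psi$.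

Section 7 strengthens this to modal operators (Theorem B). Section 8 derives a definability property and shows that interpolants cannot be chosen uniformly (Theorem C).

## 2. Infinite plays of alternation-free formulas see one kind of variable

The purpose of this section is to replace the winning condition by a simpler one. Fix a clean AF sentence $\theta$.

Every occurrence of a variable $z$ in $\theta$ lies in the scope of the unique binder of $z$. This yields:

(N) *If $z\in Sub(\delta_y)$ and $z\ne y$, then either $\eta_zz.\delta_z\in Sub(\delta_y)$, or $\eta_yy.\delta_y\in Sub(\delta_z)$ and $z$ is free in $\eta_yy.\delta_y$.*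

Indeed, take an occurrence $o$ of $z$ inside the occurrence of $\eta_yy.\delta_y$. The occurrences of $\eta_yy.\delta_y$ and $\eta_zz.\delta_z$ both contain $o$, so one lies strictly inside the other. If the $z$-formula is the inner one, it lies in $\delta_y$. Otherwise the $y$-formula lies in $\delta_z$, and $o$ is not bound inside it, because the only binder of $z$ is outside.

**Definition (clusters).** Make $Sub(\theta)$ a graph with edges $\xi\to$ each direct subformula of $\xi$, and $x\to\delta_x$. *Clusters* are its strongly connected components. A *$\mu$-cluster* is one containing a $\mu$-variable. $M=M(\theta)$ is the union of the $\mu$-clusters.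

For $\theta=\mu x.(p\lor\langle a\rangle x)$, the only $\mu$-cluster is $\{x,\ p\lor\langle a\rangle x,\ \langle a\rangle x\}$. The formulas $\theta$ and $p$ form clusters of their own.

**Lemma 2.** No cluster contains both a $\mu$-variable and a $\nu$-variable.

*Proof.* Suppose the cluster $K$ does. Let $x\in K$ be a variable with $\eta_xx.\delta_x$ maximal in the subformula order among variables of $K$. By duality let $x$ be a $\mu$-variable. Let $y\in K$ be a $\nu$-variable with $\nu y.\delta_y$ maximal among the $\nu$-variables of $K$. There is a path in $K$ from $y$ to $x$, and its first step is $y\to\delta_y$.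

If $x\in Sub(\delta_y)$, then by (N) either $\mu x.\delta_x\in Sub(\delta_y)$, contradicting maximality of $x$, or $\nu y.\delta_y\in Sub(\delta_x)$ with $x$ free in it, contradicting AF.

So $x\notin Sub(\delta_y)$, and the path leaves $Sub(\delta_y)$. Steps to direct subformulas do not leave it, so it leaves by a step $z\to\delta_z$ with $z\in Sub(\delta_y)\cap K$ and $\delta_z\notin Sub(\delta_y)$. Then $z\ne y$, and $\eta_zz.\delta_z\notin Sub(\delta_y)$. By (N), $\nu y.\delta_y\in Sub(\delta_z)$ and $z$ is free in $\nu y.\delta_y$. If $z$ is a $\mu$-variable, AF is violated. If $z$ is a $\nu$-variable, maximality of $y$ is violated. $\square$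

**Lemma 3.** An infinite play of $\mathcal E(\theta,\mathbb S)$ eventually stays in one cluster. It is won by $\forall$ if this is a $\mu$-cluster and by $\exists$ otherwise.

*Proof.* The formulas of a play follow edges of the graph. The clusters are finitely many and partially ordered by reachability, so the play settles in one of them. Steps to direct subformulas shorten formulas, so variables are visited infinitely often. Those visited after settling all lie in the final cluster, and by Lemma 2 they are all of one kind. $\square$

So $\exists$ has only to avoid running forever inside a $\mu$-cluster.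

## 3. Types that carry ranks

When $\exists$ wins, her runs inside $\mu$-clusters have ordinal ranks that decrease. A local description cannot store ordinals, but it can store *comparisons* of ranks at a state, and across an edge. That rules out the loops of Section 1.5. For infinite branches we add a set $B$ that tests whether a descent can go on forever.

### 3.1 Types and links

Fix a clean AF sentence $\theta$. For a total preorder $\le$, with strict part $<$, on formulas of $M$, write $\alpha\rhd\beta$ for: *if $\alpha,\beta$ lie in the same $\mu$-cluster, then $\beta<\alpha$.*

**Definition (type).** A *type* is $q=(\Gamma,\le,B)$ with $\Gamma\subseteq Sub(\theta)$, $\le$ a total preorder on $\Gamma\cap M$, and $B\subseteq\Gamma\cap M$, such that: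

- $\bot\notin\Gamma$, and no $p,\neg p$ are both in $\Gamma$;
- $\xi_1\land\xi_2\in\Gamma$ implies $\xi_j\in\Gamma$ and $\xi_1\land\xi_2\rhd\xi_j$ for $j=1,2$;
- $\xi_1\lor\xi_2\in\Gamma$ implies $\xi_j\in\Gamma$ and $\xi_1\lor\xi_2\rhd\xi_j$ for some $j$;
- $\eta x.\delta_x\in\Gamma$ implies $\delta_x\in\Gamma$ and $\eta x.\delta_x\rhd\delta_x$; and $x\in\Gamma$ implies $\delta_x\in\Gamma$ and $x\rhd\delta_x$.

**Definition (link).** A *$d$-link* from $q=(\Gamma,\le,B)$ to $q'=(\Gamma',\le',B')$ is a total preorder $\sqsubseteq$, with strict part $\sqsubset$, on the disjoint union $(\Gamma\cap M)\times\{0\}\cup(\Gamma'\cap M)\times\{1\}$ that restricts to $\le$ and $\le'$ and satisfies, with $\rhd$ computed from $\sqsubseteq$: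

- $[d]\xi\in\Gamma$ implies $\xi\in\Gamma'$ and $([d]\xi,0)\rhd(\xi,1)$;
- $[\breve d]\xi\in\Gamma'$ implies $\xi\in\Gamma$ and $([\breve d]\xi,1)\rhd(\xi,0)$;
- $B'=\mathrm{upd}(B)$, where $\mathrm{upd}(B):=\Gamma'\cap M$ if $B=\emptyset$, and $\mathrm{upd}(B):=\{\beta\in\Gamma'\cap M:(\beta,1)\sqsubset(\alpha,0)\text{ for some }\alpha\in B\}$ if $B\ne\emptyset$.

It *realizes* $\langle d\rangle\xi\in\Gamma$ if $\xi\in\Gamma'$ and $(\langle d\rangle\xi,0)\rhd(\xi,1)$. It *backward realizes* $\langle\breve d\rangle\xi\in\Gamma'$ if $\xi\in\Gamma$ and $(\langle\breve d\rangle\xi,1)\rhd(\xi,0)$. Write $q\to_dq'$ if a $d$-link from $q$ to $q'$ exists, and $q\to_{\langle d\rangle\xi}q'$ if one realizing $\langle d\rangle\xi$ exists.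

Read $B$ as follows. When $B=\emptyset$ we *reset*: at the next node $B$ consists of all formulas of $\Gamma'\cap M$. From then on $B$ keeps the formulas that lie strictly below something in the previous $B$. An endless strict descent after a reset therefore keeps $B$ non-empty forever.

*The loop is excluded.* For $\theta=\mu x.\delta$ with $\delta=\langle a\rangle[\breve a]x$ the $\mu$-cluster is $\{x,\delta,[\breve a]x\}$. A link from $\Gamma\ni x,\delta$ to $\Gamma'\ni[\breve a]x$ realizing $\delta$ would have $(\delta,0)\sqsupset([\breve a]x,1)\sqsupset(x,0)$, while $x\rhd\delta$ requires $(x,0)\sqsupset(\delta,0)$. That is impossible.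

### 3.2 True types

Let $\mathbb S$ be a model, with $Win$, $f$ and $\Gamma_s$ as in Section 1.3. On $Win$ consider the moves (chosen by $f$ at $\exists$'s positions, arbitrary otherwise) between positions whose formulas lie in the same $\mu$-cluster. An infinite path of such moves would be an $f$-play lost by $\exists$ (Lemma 3). So this relation is well-founded and assigns an ordinal rank $rk(\xi,s)$ to each $(\xi,s)\in Win$ with $\xi\in M$, namely the supremum of $rk+1$ over such moves. It strictly decreases along such moves. Put $\alpha\le_s\beta:\Leftrightarrow rk(\alpha,s)\le rk(\beta,s)$ on $\Gamma_s\cap M$.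

*Example.* Let $\theta=\mu x.\delta$, $\delta=p\lor\langle a\rangle x$, on the chain $s_0\to s_1\to s_2$ of $a$-steps with $p$ true only at $s_2$. At $s_2$ the strategy picks $p$, which leaves the cluster, so $rk(\delta,s_2)=0$ and $rk(x,s_2)=1$; $\langle a\rangle x$ is not winning there. At $s_1$ the formulas $\langle a\rangle x,\delta,x$ have ranks $2,3,4$, and at $s_0$ they have ranks $5,6,7$. Starting with $B=\emptyset$ at $s_0$ we get $B=\{\langle a\rangle x,\delta,x\}$ at $s_1$ and $B=\{\delta,x\}$ at $s_2$. The maximal rank in $B$ has dropped from $4$ to $1$.

**Lemma 4.**

(a) For every $B\subseteq\Gamma_s\cap M$, $(\Gamma_s,\le_s,B)$ is a type, called a *true type* at $s$. A literal of $Sub(\theta)$ is in $\Gamma_s$ iff it is true at $s$. And $\theta\in\Gamma_s$ iff $s\models\theta$.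

(b) If $(s,s')\in R_d$, comparison of ranks gives a $d$-link, called the *true link*, from $(\Gamma_s,\le_s,B)$ to $(\Gamma_{s'},\le_{s'},\mathrm{upd}(B))$. If $f$ chooses $s'$ at $(\langle d\rangle\xi,s)\in Win$, it realizes $\langle d\rangle\xi$. If $f$ chooses $s$ at $(\langle\breve d\rangle\xi,s')\in Win$, it backward realizes $\langle\breve d\rangle\xi$.

(c) For a true link, if $B\neq\emptyset\ne B'=\mathrm{upd}(B)$, then $\max_{\beta\in B'}rk(\beta,s')<\max_{\alpha\in B}rk(\alpha,s)$. Hence there is no infinite sequence of consecutive true links along which all $B$'s are non-empty.

*Proof.* (a), (b): The $f$-moves of $\exists$ and all moves of $\forall$ stay in $Win$, and inside a $\mu$-cluster they decrease rank. This gives each clause for types, with the disjunct chosen by $f$ in the clause for $\lor$; it gives the first clause for links, and the two statements on witnesses. For $[\breve d]\xi\in\Gamma_{s'}$ note that $(s',s)\in R_{\breve d}$, so $\forall$ may move to $(\xi,s)$. The clause on $B'$ holds by definition. The position of a literal is winning iff the literal is true, and $(\theta,s)\in Win$ iff $s\models\theta$.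

(c): Each $\beta\in\mathrm{upd}(B)$ has rank below that of some $\alpha\in B$. An infinite sequence as described would give an infinite descending sequence of ordinals. $\square$

### 3.3 Labelled trees

Now we go in the opposite direction, from local data to a model.

**Definition (labelled tree).** A *labelled tree* for $\theta$ is a rooted tree $T$ in which every non-root node $t$ has a direction $dir(t)$ ("$t$ is a $dir(t)$-child"), every node carries a type $q_t=(\Gamma_t,\le_t,B_t)$, and every non-root $t$ with parent $u$ carries a $dir(t)$-link $\sqsubseteq_t$ from $q_u$ to $q_t$, such that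

- (R) each $\langle d\rangle\xi\in\Gamma_t$ is realized by the link to some $d$-child of $t$, or $t$ is a non-root node with $dir(t)=\breve d$ and $\langle d\rangle\xi$ is backward realized by $\sqsubseteq_t$;
- (B) on every infinite branch from the root, $B_t=\emptyset$ infinitely often.

Its frame is given by (2).

For $\mu x.\langle a\rangle x$ on one infinite branch, put $x$ above $\langle a\rangle x$ at each node and let each node lie entirely below its parent. Then all clauses for types, links and (R) can be met, but after a reset $B$ is never empty again, so (B) fails.

**Lemma 5.** Let $T$ be a labelled tree for $\theta$ and $V$ a valuation on its frame such that all literals in $\Gamma_t$ are true at $t$, for all $t$. If $\theta\in\Gamma_t$, then $(T,V),t\models\theta$.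

*Proof.* **Step 1: the strategy.** $\exists$ plays so that the position $(\xi,t)$ always satisfies $\xi\in\Gamma_t$. At $\lor$ she picks the disjunct given by the type condition; at $\langle d\rangle\xi$ she moves along an edge whose link realizes or backward realizes it, which exists by (R). A move of $\forall$ at $[d]\xi$ leads to a $d$-child, which the first link clause covers, or to the parent when $dir(t)=\breve d$. In the latter case $\sqsubseteq_t$ is a $\breve d$-link and its second clause, which concerns $[\breve{\breve d}]\xi=[d]\xi$, covers the move. So all moves preserve $\xi\in\Gamma_t$. Moreover, within a $\mu$-cluster, a move at a node $t$ goes strictly down in $<_t$, and a move across an edge goes strictly down in the link of that edge. $\exists$ never gets stuck. Finite plays ending at literals or $\top$ are won by her, and $\bot$ is never reached, since $\bot\notin\Gamma_t$.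

Suppose an infinite play is lost. By Lemma 3 a tail $(\xi_n,t_n)_{n\ge0}$ stays in a single $\mu$-cluster, so every move of the tail is a strict descent as described.

**Step 2: returning to a node means descending.** We claim:
$$\text{if } n<m,\ t_n=t_m=t\text{ and all }t_l\ (n\le l\le m)\text{ lie in the subtree of }t,\text{ then }\xi_m<_t\xi_n.\tag{3}$$
We use induction on $m-n$. If $t_{n+1}=t$, then $\xi_{n+1}<_t\xi_n$, and we apply the induction hypothesis to $n+1,m$ if $n+1<m$. Otherwise $t_{n+1}=c$ is a child of $t$. Let $l\le m$ be the first index $>n$ with $t_l=t$. Moves run along edges, so the segment from $n+1$ to $l-1$ stays in the subtree of $c$ and $t_{l-1}=c$. By the induction hypothesis (or equality of indices) $\xi_{l-1}\le_c\xi_{n+1}$. In the link of $c$,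
$$(\xi_l,0)\sqsubset(\xi_{l-1},1)\sqsubseteq(\xi_{n+1},1)\sqsubset(\xi_n,0),$$
so $\xi_l<_t\xi_n$. Apply the induction hypothesis to $l,m$ if $l<m$.

**Step 3: the play does not return to bounded depth.** Suppose $h=\liminf_n depth(t_n)<\infty$. From some point on depths are $\ge h$, with $h$ attained infinitely often. So from some point on the play stays in the subtree of one node $t$ of depth $h$ and visits $t$ infinitely often. By (3) we get an infinite $<_t$-descending sequence in the finite set $\Gamma_t$: contradiction.

**Step 4: the play does not run down a branch.** Suppose $depth(t_n)\to\infty$. For $e\ge depth(t_0)$ let $n_e$ be the last index with depth $e$, and let $u_e=t_{n_e}$. Depth changes by at most one per move, so $c=t_{n_e+1}$ is a child of $u_e$, the play stays in the subtree of $c$ from $n_e+1$ on, and $u_{e+1}=c$. By (3) (or equality) $\xi_{n_{e+1}}\le_c\xi_{n_e+1}$, and $(\xi_{n_e+1},1)\sqsubset(\xi_{n_e},0)$ in the link of $c$. So with $\alpha_e:=\xi_{n_e}\in\Gamma_{u_e}\cap M$ we have $(\alpha_{e+1},1)\sqsubset(\alpha_e,0)$ in the link of $u_{e+1}$, for all $e$, along a branch. By (B) choose $e$ with $B_{u_e}=\emptyset$. Then $B_{u_{e+1}}=\Gamma_{u_{e+1}}\cap M\ni\alpha_{e+1}$,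 and inductively $\alpha_{e'}\in B_{u_{e'}}$ for all $e'>e$. So $B$ is never empty again on this branch, contradicting (B). $\square$

### 3.4 Two labelings of one tree

Let $\varphi,\psi$ be AF with $\varphi$ and $\overline\psi$ clean. For pairs $(q_1,q_2)$ of a type for $\varphi$ and a type for $\overline\psi$ write $q_j=(\Gamma_j,\le_j,B_j)$. The pair is *clash-free* if there is no literal $\lambda$ with $\lambda\in\Gamma_1$ and $\overline\lambda\in\Gamma_2$. A *demand* of the pair is $(j,\langle d\rangle\xi)$ with $j\in\{1,2\}$ and $\langle d\rangle\xi\in\Gamma_j$.

**Lemma 6.** Let $T$ be a tree with directions whose nodes are labelled by clash-free pairs, such that (for suitable links) the first components make $T$ a labelled tree for $\varphi$ and the second components make it a labelled tree for $\overline\psi$. If the root has $\varphi\in\Gamma_1$ and $\overline\psi\in\Gamma_2$, then $\varphi\land\overline\psi$ is satisfiable.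

*Proof.* Let $V(p)=\{t:p\in\Gamma_{1,t}\cup\Gamma_{2,t}\}$. If $p\in\Gamma_{1,t}\cup\Gamma_{2,t}$, it is true at $t$. If $\neg p\in\Gamma_{j,t}$, then $p\notin\Gamma_{j,t}$ by the first condition on types and $p\notin\Gamma_{3-j,t}$ by clash-freeness, so $\neg p$ is true at $t$. Both labelings have the same frame. Apply Lemma 5 twice at the root. $\square$

## 4. From an alternating interpolant to one with finitely many phases

From here to the end of Section 6, $\varphi\to\psi$ is valid, $\varphi,\psi$ are AF, and $\varphi,\overline\psi$ are clean. Let $Q_1,Q_2$ be the finite sets of types for $\varphi$, $\overline\psi$ (both non-empty: $(\emptyset,\emptyset,\emptyset)$ is a type). Let $L$ be the set of literals occurring in both $\varphi$ and $\psi$, and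
$$\ell(q_1)=\bigwedge\{\lambda\in L:\lambda\in\Gamma_1\},\qquad \bar\ell(q_2)=\bigvee\{\lambda\in L:\overline\lambda\in\Gamma_2\}.$$

### 4.1 One round of the game

For a family $Y=(Y_{q_1,q_2})_{q_1\in Q_1,q_2\in Q_2}$ of formulas or variables (or of subsets of $S$) put
$$E_{q_1,q_2}[Y]=\ell(q_1)\land\bigl(\bar\ell(q_2)\lor(\Phi_1\land\Phi_2)\bigr),\tag{4}$$
$$\Phi_1=\bigwedge_{\langle d\rangle\xi\in\Gamma_1}\langle d\rangle\bigvee_{q_1\to_{\langle d\rangle\xi}q_1'}\ \bigwedge_{q_2\to_dq_2'}Y_{q_1',q_2'},\qquad
\Phi_2=\bigwedge_{\langle d\rangle\xi\in\Gamma_2}[d]\bigwedge_{q_2\to_{\langle d\rangle\xi}q_2'}\ \bigvee_{q_1\to_dq_1'}Y_{q_1',q_2'}.$$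
Here $q_1,q_1'$ range over $Q_1$ and $q_2,q_2'$ over $Q_2$. This is the right-hand side of (1) with types in place of saturated sets, and it is monotone in $Y$. The next two lemmas are the two halves of the old argument for a single round.

**Lemma 7 (playing the truth for $\varphi$).** Let $q_1$ be a true type for $\varphi$ at $s$ and $q_2\in Q_2$. Suppose that for every direction $d$, every $s'$ with $(s,s')\in R_d$ and every $q_2'\in Q_2$ we have $s'\models Y_{q_1',q_2'}$, where $q_1'$ is the true type at $s'$ reached from $q_1$ by the true link. Then $s\models E_{q_1,q_2}[Y]$.

*Proof.* All literals in $\Gamma_1=\Gamma_s$ are true at $s$, so $\ell(q_1)$ is. In $\Phi_1$, for $\langle d\rangle\xi\in\Gamma_1$ choose the $f$-witness $s'$ and the true type $q_1'$ reached by the true link; $q_1\to_{\langle d\rangle\xi}q_1'$ by Lemma 4(b). In $\Phi_2$, for an $R_d$-successor $s'$ and any $q_2'$, choose the true type $q_1'$ at $s'$ reached by the true link; $q_1\to_dq_1'$. The required instances of $Y$ hold by assumption. $\square$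

**Lemma 8 (playing the truth for $\overline\psi$).** Let $q_2$ be a true type for $\overline\psi$ at $s$ and $s\models E_{q_1,q_2}[Y]$. Then $(q_1,q_2)$ is clash-free. For each demand $(j,\langle d\rangle\xi)$ of $(q_1,q_2)$ there are $s'$ with $(s,s')\in R_d$, a type $q_1'\in Q_1$, and the true type $q_2'$ at $s'$ reached from $q_2$ by the true link, such that $q_j\to_{\langle d\rangle\xi}q_j'$, $q_{3-j}\to_dq_{3-j}'$ and $s'\models Y_{q_1',q_2'}$.

*Proof.* $\ell(q_1)$ is true at $s$. All literals of $\Gamma_2$ are true at $s$, so $\bar\ell(q_2)$ is false and $\Phi_1\land\Phi_2$ holds. If $\lambda\in\Gamma_1$ and $\overline\lambda\in\Gamma_2$, then $\lambda$ occurs in $\varphi$ and in $\psi$, so $\lambda\in L$ is a conjunct of $\ell(q_1)$ and true at $s$, while $\overline\lambda\in\Gamma_2$ is true at $s$: contradiction.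

For $(1,\langle d\rangle\xi)$: $\Phi_1$ gives an $R_d$-successor $s'$ and $q_1'$ with $q_1\to_{\langle d\rangle\xi}q_1'$ such that $s'\models Y_{q_1',q_2'}$ for all $q_2'$ with $q_2\to_dq_2'$; take for $q_2'$ the true type at $s'$ reached by the true link. For $(2,\langle d\rangle\xi)$: let $s'$ be the $f$-witness and $q_2'$ the true type reached by the true link, so $q_2\to_{\langle d\rangle\xi}q_2'$; $\Phi_2$ gives $q_1'$ with $q_1\to_dq_1'$ and $s'\models Y_{q_1',q_2'}$. $\square$

### 4.2 Why one fixed point is not enough, and two alternate

The game goes on forever, so we must close $X=E[X]$ by fixed points. Note what each side gets for free. When $\varphi$ is true, true types bring $B_1=\emptyset$ again and again, by Lemma 4(c). When $\overline\psi$ is true, true types bring $B_2=\emptyset$ again and again. To build a tree from $\chi\land\overline\psi$ we also need $B_1=\emptyset$ infinitely often, and that must come from $\chi$.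

*Only $\nu$ fails.* Let $\varphi=\psi=\mu x.\delta$ with $\delta=r\lor\langle a\rangle x$, and consider the model on $\mathbb N$ with $R_a$ the successor relation and $r$ false everywhere. There $\psi$ is false. Let $q_1^0$ have $\Gamma=\{\varphi,\delta,\langle a\rangle x\}$, $\langle a\rangle x<\delta$, $B=\emptyset$. Let $q_1$ have $\Gamma=\{x,\delta,\langle a\rangle x\}$, $\langle a\rangle x<\delta<x$, $B=\Gamma$. Putting all of the second copy strictly below the first, one checks $q_1^0\to_{\langle a\rangle x}q_1\to_{\langle a\rangle x}q_1$. Neither type contains $r$, so $\ell=\top$. And $\overline\psi=\nu x.(\neg r\land[a]x)$ has no diamonds, so $\Phi_2=\top$. Hence taking all of $\mathbb N$ for the components with first index $q_1^0$ or $q_1$ (and $\emptyset$ for the others) gives a post-fixed point of $X=E[X]$. The greatest solution thus makes the would-be interpolant true where $\psi$ is false. $\exists$ postpones forever, with $B_1\neq\emptyset$.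

*Only $\mu$ fails.* Let $\varphi=\psi=\nu x.\langle a\rangle x$. Then $L=\emptyset$, so $\bar\ell=\bot$. If $\Gamma_1\ni\langle a\rangle x$, every $q_1'$ with $q_1\to_{\langle a\rangle x}q_1'$ contains $x$, hence $\langle a\rangle x$. On the other side $\overline\psi=\mu x.[a]x$, and every $q_2$ has some $q_2'$ with $q_2\to_aq_2'$: take $\Gamma_2'=\{x,[a]x\}$, $[a]x<x$, everything below $q_2$, $B_2'=\mathrm{upd}(B_2)$. So all components with $\langle a\rangle x\in\Gamma_1$ are empty at every stage of the least fixed point. If $\varphi\in\Gamma_1$ then $\langle a\rangle x\in\Gamma_1$, so the would-be interpolant is equivalent to $\bot$, although $\varphi$ is satisfiable.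

*The combination $\nu\mu$ interpolates, but alternates.* Let $F(X,Y)_{q_1,q_2}=E_{q_1,q_2}[W]$, where $W_{q_1',q_2'}$ is $Y_{q_1',q_2'}$ if $B_1'=\emptyset$ and $X_{q_1',q_2'}$ otherwise, and let $U=\nu Y.\mu X.F(X,Y)$. Then $\bigvee_{q_1}\bigwedge_{q_2}U_{q_1,q_2}$ (over $\varphi\in\Gamma_1$, $B_1=\emptyset$, and $\overline\psi\in\Gamma_2$, $B_2=\emptyset$) lies between $\varphi$ and $\psi$. Let us check this.

For $\varphi$: let $Z_{q_1,q_2}$ be the set of states at which $q_1$ is a true type, and $P=\mu X.F(X,Z)$. If $s_0\in Z_{q_1^0,q_2^0}\setminus P_{q_1^0,q_2^0}$, then by Lemma 7 and $P=F(P,Z)$ there are a true link to some $q_1^1$ at $s_1$ and a $q_2^1$ with $s_1\notin W_{q_1^1,q_2^1}$ (formed from $P$ and $Z$). Since $s_1\in Z_{q_1^1,q_2^1}$, we have $B_1^1\neq\emptyset$ and $s_1\notin P_{q_1^1,q_2^1}$. Iterating contradicts Lemma 4(c). So $Z\subseteq\mu X.F(X,Z)$, hence $Z\subseteq U$.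

For $\psi$: from a state satisfying the formula and $\overline\psi$, unfold $U=\mu X.F(X,U)$ with Lemma 8 into a tree. The approximation ordinals of the least fixed point drop along every edge whose lower end has $B_1\ne\emptyset$. So $B_1=\emptyset$ infinitely often on every infinite branch, and $B_2=\emptyset$ infinitely often by Lemma 4(c). Lemma 6 contradicts the validity of $\varphi\to\psi$.

This is the point at which the straightforward approach stops: the variable $Y$ is free inside the $\mu$, so the formula is not alternation-free.

### 4.3 Bounded phases

The way out is to demand only a *bounded* number of events instead of infinitely many. There are only finitely many pairs of types, so a tree that shows sufficiently many events can be pumped to one that shows infinitely many. For pumping, between two glueing points we need both an event $B_1=\emptyset$ and an event $B_2=\emptyset$. The formula must therefore wait for them in turn. Waiting for $B_1=\emptyset$ is done by a least fixed point, because there $\chi$ must enforce the event. Waiting for $B_2=\emptyset$ is done by a greatest fixed point, because when $\overline\psi$ is true this event arrives by itself. After a bounded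 number of such alternating phases the formula asks for nothing more. Each phase is a fixed point over *closed* formulas of later phases, so there is no alternation.

Let $k=|Q_1\times Q_2|\ge1$ and $N=2k$. For $i<N$ let
$$nx(i,q_1',q_2')=\begin{cases}i+1&\text{if ($i$ is even and }B_1'=\emptyset)\text{ or ($i$ is odd and }B_2'=\emptyset),\\ i&\text{otherwise.}\end{cases}$$
Define sentences $\chi_{q_1,q_2,i}$ by downward recursion on $i$. Put $\chi_{q_1,q_2,N}:=\top$. For $i<N$, $(\chi_{q_1,q_2,i})_{q_1,q_2}$ is the simultaneous least ($i$ even) or greatest ($i$ odd) solution of the system
$$X_{q_1,q_2,i}=E_{q_1,q_2}[Y],\qquad Y_{q_1',q_2'}=X_{q_1',q_2',nx(i,q_1',q_2')},\tag{5}$$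
in the variables $X_{q_1,q_2,i}$, with $X_{\cdot,\cdot,i+1}$ replaced by the sentences $\chi_{\cdot,\cdot,i+1}$. Finally,
$$\chi:=\bigvee_{q_1:\ \varphi\in\Gamma_1,\,B_1=\emptyset}\ \ \bigwedge_{q_2:\ \overline\psi\in\Gamma_2,\,B_2=\emptyset}\chi_{q_1,q_2,0}.$$

**$\chi$ is alternation-free and uses only common literals.** By Bekić's principle each $\chi_{q_1,q_2,i}$ is expressed by nested $\mu$'s only ($i$ even) or nested $\nu$'s only ($i$ odd), applied to formulas built from the given sentences $\chi_{\cdot,\cdot,i+1}$, literals and variables. Rename bound variables apart. Then the only fixed point operators of the other kind lie inside the inserted AF sentences, in which no variable bound outside is free. So by downward induction all $\chi_{q_1,q_2,i}$, and hence $\chi$, are in $\mathcal L^{\textit{af}}_{2\mu}$. All literals of $\chi$ come from $\ell$ and $\bar\ell$, hence are in $L$.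

## 5. True types for $\varphi$ pass every phase

**Lemma 9.** Fix $\mathbb S$, and true types and links for $\varphi$. For all $i\le N$, $s\in S$, true types $q_1$ at $s$, and $q_2\in Q_2$: $s\models\chi_{q_1,q_2,i}$.

*Proof.* Downward induction on $i$. The case $i=N$ is trivial. Let $i<N$.

**Step 1: $i$ odd, by a post-fixed point.** Let $Z_{q_1,q_2}:=\{s:q_1\text{ is a true type at }s\}$. Let $s\in Z_{q_1,q_2}$, and let $q_1'$ be the true type reached by the true link at a successor $s'$, and $q_2'\in Q_2$. If $nx(i,q_1',q_2')=i$, then $s'\in Z_{q_1',q_2'}$. If it is $i+1$, then $s'\models\chi_{q_1',q_2',i+1}$ by the induction hypothesis. By Lemma 7, $s$ satisfies the right-hand side of (5) with $X_{\cdot,\cdot,i}$ interpreted as $Z$. So $Z$ is a post-fixed point of the system, hence contained in its greatest solution.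

**Step 2: $i$ even, by ordinal descent.** Suppose the statement fails at $s_0$ for some $q_1^0,q_2^0$. The sentences $\chi_{\cdot,\cdot,i}$ satisfy (5), so by Lemma 7 there are a successor $s_1$, with the true link from $q_1^0$ to a true type $q_1^1$ at $s_1$, and a $q_2^1$ with $s_1\not\models\chi_{q_1^1,q_2^1,nx(i,q_1^1,q_2^1)}$. By the induction hypothesis the phase here is not $i+1$. So it is $i$, that is, $B_1^1\neq\emptyset$, and the statement fails at $s_1$ for $q_1^1,q_2^1$. Iterating gives infinitely many consecutive true links with $B_1^n\ne\emptyset$ for all $n\ge1$, contradicting Lemma 4(c). $\square$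

**$\varphi\to\chi$ is valid.** If $s\models\varphi$, let $q_1=(\Gamma_s,\le_s,\emptyset)$. Then $\varphi\in\Gamma_s$ and $s\models\chi_{q_1,q_2,0}$ for all $q_2$ by Lemma 9, so $s\models\chi$.

## 6. Pumping finite pieces to a model of $\varphi\land\overline\psi$

### 6.1 Pieces

**Definition (piece).** A *piece* is a finite tree labelled by pairs from $Q_1\times Q_2$, in which some leaves are declared *unresolved*. All other nodes are *resolved*: they have clash-free labels, and their children are indexed exactly by their demands, where the child for $(j,\langle d\rangle\xi)$ is a $d$-child with a label $(q_1',q_2')$ such that $q_j\to_{\langle d\rangle\xi}q_j'$ and $q_{3-j}\to_dq_{3-j}'$. The root must be resolved.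

For example, a clash-free pair without demands forms a one-node piece with no unresolved leaves.

Let $G_0=Q_1\times Q_2$. Let $G_{j+1}$ be the set of $\tau$ that label the root of a piece whose unresolved leaves all have labels in $G_j$ and are such that the path from the root (excluded) to the leaf (included) contains a node with $B_1=\emptyset$ and a node with $B_2=\emptyset$.

Then $G_1\subseteq G_0$, and $G_{j+1}\subseteq G_j$ implies $G_{j+2}\subseteq G_{j+1}$, so $G_0\supseteq G_1\supseteq\cdots$. Once two consecutive sets agree, all later ones agree. If the first $k$ inclusions are all strict, then $|G_0|=k$ forces $G_k=\emptyset$. In every case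
$$G_k=G_{k+1}.\tag{6}$$

### 6.2 Phases produce pieces

Suppose, for a contradiction, that $\mathbb S,s_0\models\chi\land\overline\psi$. Fix true types and links in $\mathbb S$ for $\overline\psi$.

**Lemma 10.** For $0\le j\le k$ and $i=2(k-j)$: if $s\models\chi_{q_1,q_2,i}$ and $q_2$ is a true type at $s$, then $(q_1,q_2)\in G_j$.

*Proof.* Induction on $j$; the case $j=0$ is trivial. Consider $j+1\le k$ and $i=2(k-j-1)$, so that $i+2=2(k-j)\le N$.

**Step 1: build a tree.** Its nodes carry $(s,\tau,i')$ with $\tau=(q_1,q_2)$, $i'\in\{i,i+1,i+2\}$, $s\models\chi_{\tau,i'}$, and $q_2$ a true type at $s$. The root is given, with $i'=i$. Nodes with $i'=i+2$ are unresolved leaves. A node with $i'<i+2$ has $i'<N$, so equation (5) holds at it. Lemma 8 then says that $\tau$ is clash-free and provides, for each demand, a child with state $s'$, label $(q_1',q_2')$ as required in a piece, $q_2'$ the true type at $s'$ reached by the true link, and phase $nx(i',q_1',q_2')$.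

If $i'=i$ we choose more carefully. This phase is a least fixed point ($i$ is even). Let $\kappa$ be the least ordinal such that $s$ belongs to the $\tau$-component of its $\kappa$-th approximant. Then $\kappa=\beta+1$ is a successor, and $s\models E_\tau[Y]$ where the $X_{\cdot,\cdot,i}$ in $Y$ are interpreted by the $\beta$-th approximant. Apply Lemma 8 with this $Y$. Then the children of phase $i$ lie in the $\beta$-th approximant, which is contained in the fixed point, and their ordinal is at most $\beta<\kappa$.

**Step 2: the tree is finite.** It is finitely branching, and phases do not decrease along branches. An infinite branch never reaches phase $i+2$. If it stays in phase $i$ forever, the ordinals $\kappa$ decrease forever, which is impossible. Otherwise it eventually stays in phase $i+1$, which is odd, and then all nodes after the entry into this phase have $B_2\ne\emptyset$, along true links. This contradicts Lemma 4(c). By König's lemma the tree is finite.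

**Step 3: it witnesses $\tau\in G_{j+1}$.** The tree is a piece with resolved root. Unresolved leaves have phase $i+2=2(k-j)$, so their labels are in $G_j$ by the induction hypothesis. On the path to such a leaf, the node where phase $i+1$ is entered has $B_1=\emptyset$, the node where phase $i+2$ is entered has $B_2=\emptyset$, and neither is the root. So the root label is in $G_{j+1}$. $\square$

### 6.3 Glueing

Let $q_2=(\Gamma_{s_0},\le_{s_0},\emptyset)$, so $\overline\psi\in\Gamma_2=\Gamma_{s_0}$. As $s_0\models\chi$, there is $q_1$ with $\varphi\in\Gamma_1$ and $s_0\models\chi_{q_1,q_2,0}$. By Lemma 10 with $j=k$, $\tau_0:=(q_1,q_2)\in G_k=:G$, and $G=G_{k+1}$ by (6). So for each $\tau\in G$ we may fix a piece $P_\tau$ witnessing $\tau\in G_{k+1}$; its unresolved leaves have labels in $G$ again.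

Start with $P_{\tau_0}$ and repeatedly replace each unresolved leaf labelled $\sigma$ by a copy of $P_\sigma$. Roots of pieces are resolved, so unresolved leaves move to ever greater depth, and in the limit we obtain a tree $T$ in which all nodes are resolved. Pieces are finite, so every infinite branch crosses infinitely many of them. Each crossing, from the root of a piece (excluded) to the leaf (included), contains a node with $B_1=\emptyset$ and a node with $B_2=\emptyset$. Hence both occur infinitely often on every infinite branch, which is condition (B) on both sides. For the edge to the child for $(j,\langle d\rangle\xi)$ choose a link witnessing $q_j\to_{\langle d\rangle\xi}q_j'$ on side $j$ and one witnessing $q_{3-j}\to_dq_{3-j}'$ on the other side. Then (R) holds on both sides. So $T$ is a labelled tree for $\varphi$ with first components and for $\overline\psi$ with second components, with clash-free labels. By Lemma 6, $\varphi\land\overline\psi$ is satisfiable, contradicting the validity of $\varphi\to\psi$. Hence $\chi\to\psi$ is valid, and Theorem A is proved. $\blacksquare$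

## 7. Interpolants in the common modal operators

In Theorem A the formula $\chi$ may contain $\langle b\rangle$ because $\varphi$ does, even if $\psi$ never mentions $b$. This can be avoided.

**Theorem B.** If $\varphi\to\psi$ is valid with $\varphi,\psi\in\mathcal L^{\textit{af}}_{2\mu}$, there is an interpolant $\chi\in\mathcal L^{\textit{af}}_{2\mu}$ such that every literal and every modal operator (each of $\langle a\rangle,[a],\langle\breve a\rangle,[\breve a]$ counted separately) occurring in $\chi$ occurs in both $\varphi$ and $\psi$. In particular $\chi$ uses only common letters and common actions.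

The idea is to drop from $E$ the conjuncts whose modal operator is not common, and to supply the missing children at the end from a model. That requires that types come from models. Take $\varphi=\langle b\rangle\bot$ and $\psi=\bot$. The triple $q_1=(\{\langle b\rangle\bot\},\emptyset,\emptyset)$ is a type. If we drop its conjunct $\langle b\rangle$, then $\ell(q_1)$, $\Phi_1$ and $\Phi_2$ are all $\top$ (here $\overline\psi=\top$ has no demands), and $\chi$ becomes equivalent to $\top$, which does not imply $\psi$. This $q_1$ is not a true type in any model.

*Proof.* **Step 1: modify the formula.** Call a type *realizable* if it is a true type in some model for some choice of $f$. Let $Q_1,Q_2$ now consist of the realizable types only. They are non-empty, since any model provides true types. Call a demand $(1,\langle d\rangle\xi)$ *public* if $\langle d\rangle$ occurs in $\psi$, and $(2,\langle d\rangle\xi)$ *public* if $[d]$ occurs in $\varphi$; other demands are *private*. In $\Phi_1,\Phi_2$ of (4) keep only the conjuncts for public demands, and in pieces index children by public demands only. With these changes define $k$, $N$, the $\chi_{q_1,q_2,i}$ and $\chi$ as before.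

If $\langle d\rangle\xi\in\Gamma_1$ then $\langle d\rangle$ occurs in $\varphi$. If $\langle d\rangle\xi\in\Gamma_2$ then $\langle d\rangle$ occurs in $\overline\psi$, so $[d]$ occurs in $\psi$. So every operator $\langle d\rangle$ from $\Phi_1$ and every $[d]$ from $\Phi_2$ that is kept occurs in both $\varphi$ and $\psi$. Literals are in $L$ as before, and $\chi$ is AF as before.

**Step 2: the old arguments still run.** Lemma 7 holds because true types are realizable, so the types chosen there are in $Q_1$, and there are only fewer conjuncts to satisfy. Lemma 8 holds for public demands, since the true types chosen there are in $Q_2$. The proofs of Lemmas 9 and 10 use nothing else, so $\varphi\to\chi$ is valid. From a state satisfying $\chi\land\overline\psi$ the glueing of Section 6.3 gives a tree $T_0$ with clash-free labels from $Q_1\times Q_2$, links on both sides, $B_1=\emptyset$ and $B_2=\emptyset$ infinitely often on all infinite branches, $\varphi\in\Gamma_1$ and $\overline\psi\in\Gamma_2$ at the root, in which all *public* demands are realized.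

**Step 3: attach subtrees for private demands of side 1.** Write $e_j=(\emptyset,\emptyset,\emptyset)$ for the empty type on side $j$. Let $t\in T_0$ have label $(q_1,q_2)$ and a private demand $(1,\langle d\rangle\xi)$. Let $q_1$ be a true type at $s$ in a model $\mathbb S^*$ with strategy $f$. Attach to $t$ a new $d$-child $t'$ carrying the $f$-witness $s'$ for $\langle d\rangle\xi$ at $s$ and the label $(q_1',e_2)$, with $q_1'$ the true type at $s'$ reached by the true link. Recursively, give every new node, carrying a state $s^*$ and a true type of $\varphi$ at $s^*$, for each $\langle d'\rangle\zeta$ in its first component, a $d'$-child carrying the $f$-witness and the label (true type via the true link, $e_2$).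

On side 1 the links are true links, the demand $\langle d\rangle\xi$ and all demands of new nodes are realized (Lemma 4(b)), and an infinite branch that enters the new nodes stays among them and has $B_1=\emptyset$ infinitely often by Lemma 4(c).

On side 2 we need a $d$-link from $q_2$ to $e_2$. Take $\le_2$ itself as the preorder. The demand is private, so $\langle d\rangle$ does not occur in $\psi$; hence $[d]$ does not occur in $\overline\psi$, and the first link clause is vacuous. The second clause is vacuous because $\Gamma_2'=\emptyset$. And $\mathrm{upd}(B_2)\subseteq\Gamma_2'\cap M=\emptyset$, as required. For the later edges, $e_2\to_{d'}e_2$ for all $d'$ for trivial reasons. New nodes have no demands on side 2, and $B_2=\emptyset$ there. New labels are clash-free since one component is empty.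

**Step 4: private demands of side 2.** Treat a private $(2,\langle d\rangle\xi)$ symmetrically, with labels $(e_1,q_2')$ and true types for $\overline\psi$. Here $[d]$ does not occur in $\varphi$, so the first clause for the $d$-link from $q_1$ to $e_1$ is vacuous, and the rest is as in Step 3.

**Step 5: conclude.** The resulting tree is a labelled tree for $\varphi$ and for $\overline\psi$, with clash-free labels and the same root label. Lemma 6 contradicts the validity of $\varphi\to\psi$. So $\chi\to\psi$ is valid. $\blacksquare$

## 8. Explicit definitions, and the failure of uniformity

### 8.1 The Beth property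

**Corollary 11 (Beth property).** Let $\varphi(p)\in\mathcal L^{\textit{af}}_{2\mu}$, let $p'$ be a letter not occurring in $\varphi$, and suppose $\varphi(p)\land\varphi(p')\to(p\leftrightarrow p')$ is valid. Then there is $\chi\in\mathcal L^{\textit{af}}_{2\mu}$, with letters among those of $\varphi$ other than $p$, such that $\varphi(p)\to(p\leftrightarrow\chi)$ is valid.

*Proof.* The implication $\varphi(p)\land p\to(\overline{\varphi(p')}\lor p')$ is valid by assumption, and both sides are AF. Let $\chi$ be an interpolant. The letter $p'$ does not occur on the left and $p$ does not occur on the right, so $\chi$ contains neither, and its letters are among those of $\varphi$. Then $\varphi(p)\land p\to\chi$ is valid. Also $\chi\land\varphi(p')\to p'$ is valid, and renaming $p'$ to $p$ gives that $\chi\land\varphi(p)\to p$ is valid. $\square$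

### 8.2 No interpolant works for all $\psi$ at once

**Theorem C (no uniform interpolation).** Let $p,r\in\mathsf P$ be distinct and $a\in\mathsf D$. For the AF formula
$$\varphi_0=p\land\nu x.\bigl((\neg p\lor\langle a\rangle\mu y.(p\land(r\lor\langle a\rangle y)))\land[a]x\bigr)$$
there is no $\chi\in\mathcal L^{\textit{af}}_{2\mu}$ with only the letter $r$ such that $\varphi_0\to\chi$ is valid and, for every $\psi\in\mathcal L^{\textit{af}}_{2\mu}$ containing only the letter $r$ with $\varphi_0\to\psi$ valid, $\chi\to\psi$ is valid. So the interpolant in Theorem A must depend on both $\varphi$ and $\psi$.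

Compare $\varphi_0$ with the second example of Section 1.2. Now every reachable $p$-state must reach, in at least one step and through $p$-states, a state with $p\land r$. Let $\alpha$ be the property "some infinite $R_a$-path from here has infinitely many $r$-states". The formula $\nu x.\mu y.((r\land\langle a\rangle x)\lor\langle a\rangle y)$ expresses $\alpha$ (in the game $\exists$ traces an $R_a$-path, and she wins iff she passes through $r\land\langle a\rangle x$ infinitely often), but it is not AF. We first turn AF formulas into automata.

A *Büchi tree automaton* reads full ordered binary trees with nodes labelled $0$ or $1$. It has finitely many states, some initial, some accepting, and for each state $q$ and label $c$ a set of allowed pairs $(q_l,q_r)$ of states for the two children. A *run* assigns states to nodes, with an initial state at the root, in accordance with the allowed pairs. It is accepting if every infinite path from the root has infinitely many accepting states. We regard such trees as models: $R_a$ is the child relation, $V(r)$ is the set of nodes labelled $1$, and $R_b=\emptyset$ for $b\ne a$.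

**Lemma 12.** For each AF sentence $\theta$ with only the letter $r$, the set of binary trees whose root satisfies $\theta$ is recognized by a nondeterministic Büchi tree automaton.

*Proof.* Let $\theta$ be clean. States are the types of $\theta$. A state is initial if $\theta\in\Gamma$, $B=\emptyset$, and $\Gamma$ contains no formula $\langle\breve a\rangle\xi$. A state is accepting iff $B=\emptyset$. At a node labelled $c$ in state $q$, the pair $(q_l,q_r)$ is allowed iff

- $r\in\Gamma$ implies $c=1$, and $\neg r\in\Gamma$ implies $c=0$;
- there are $a$-links from $q$ to $q_l$ and from $q$ to $q_r$ such that every $\langle d\rangle\xi\in\Gamma$ with $d\ne\breve a$ has $d=a$ and is realized by one of them, and every $\langle\breve a\rangle\xi$ in $\Gamma_l$ (resp. $\Gamma_r$) is backward realized by the respective link.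

An accepting run is a labelled tree in which all nodes except the root are $a$-children. Its frame is that of the given tree, and the literals in $\Gamma_t$ are true at $t$, so the root satisfies $\theta$ by Lemma 5.

Conversely, let the root satisfy $\theta$. Start with $(\Gamma_{root},\le_{root},\emptyset)$ and follow true links downwards. By Lemma 4 this is a run: the literals are true; the $f$-witness of $\langle a\rangle\xi$ is a child; the $f$-witness of $\langle\breve a\rangle\xi$ at a non-root node is its parent; the root has no predecessor, so $\Gamma_{root}$ contains no $\langle\breve a\rangle\xi$; and for $b\ne a$ no $\langle b\rangle\xi$ or $\langle\breve b\rangle\xi$ is winning, as $R_b=\emptyset$. By Lemma 4(c), $B=\emptyset$ occurs infinitely often on every path. $\square$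

*Proof of Theorem C.* **Step 1: $\varphi_0$ implies $\alpha$.** If $s\models\varphi_0$, then $s$ is a $p$-state, and from any $R_a$-reachable $p$-state one reaches, in at least one step through $p$-states, a state with $p\land r$. Iterate.

Now assume that $\chi$ as described exists.

**Step 2: $\chi$ holds at the root of every binary tree whose root has $\alpha$.** Let $p$ hold exactly on a witnessing path. The root is in $p$. The reachable $p$-states are the nodes of the path, and from each of them the path leads, in at least one step and through $p$-states, to a further $r$-state. So $\varphi_0$ holds at the root, hence $\chi$ does. Since $\chi$ does not contain $p$, it also holds there without the choice of $p$.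

**Step 3: $\chi$ fails at the root of every regular binary tree whose root lacks $\alpha$.** Let $T$ be such a tree. Being regular, it is the unravelling, from a vertex $v$, of a finite graph whose vertices are labelled and have two ordered successors. Let $\beta_v$ be the $v$-component of the greatest solution of the system
$$x_w=(\neg)r\ \land\ [a]\bigvee_{w\to w'}x_{w'}\ \land\bigwedge_{w\to w'}\langle a\rangle x_{w'},$$
with $r$ or $\neg r$ according to the label of $w$. It uses only $\nu$, so it is AF. The sets of tree nodes that unravel the vertex $w$ form a post-fixed point, so $\beta_v$ holds at the root of $T$. Suppose a state $s$ of some model satisfies $\beta_v$ and has $\alpha$. Follow a witnessing path from $s$: by the conjuncts $[a]\bigvee x_{w'}$ there is a path in the graph from $v$ with the same sequence of $r$-labels. So a path of $T$ has infinitely many $1$'s, which is excluded. Hence no state satisfies both $\beta_v$ and $\alpha$, and by Step 1 no state satisfies $\varphi_0\land\beta_v$. So $\varphi_0\to\overline{\beta_v}$ is valid, and $\overline{\beta_v}$ is AF with only the letter $r$. By assumption on $\chi$, $\chi\to\overline{\beta_v}$ is valid. So the root of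 $T$ does not satisfy $\chi$.

**Step 4: pumping a Büchi run.** One can finish by comparing regular tree languages: a non-empty regular tree language contains a regular tree (Rabin), so $\overline\chi$ would define, at roots, the set of binary trees in which every path has only finitely many $1$'s, and by Rabin's theorem (*Weakly definable relations and special automata*, 1970) this set is not Büchi recognizable. Here is a direct argument. By Lemma 12 let $\mathcal A$ be a Büchi automaton that accepts exactly the binary trees whose root satisfies $\overline\chi$, and let $n$ be its number of states. Identify nodes with words over $\{0,1\}$. Let $T_n$ be the tree in which a node is labelled $1$ iff its word ends in the letter $1$ and contains at most $n$ letters $1$. Every path has at most $n$ labels $1$, so the root lacks $\alpha$. The tree is regular: it unravels the graph with vertices $(j,e)$, $0\le j\le n+1$, $e\in\{0,1\}$, from $(0,0)$, with successors $(j,0)$ and $(\min(j+1,n+1),1)$, and label $1$ iff $e=1$ and $j\le n$. By Step 3 its root does not satisfy $\chi$, so $\mathcal A$ has an accepting run $\rho$ on $T_n$.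

On the path $0,00,000,\dots$ the run visits an accepting state at some $u_1=0^{m_1}$ with $m_1\ge1$. Given $u_i$, follow the path $u_i1,u_i10,u_i100,\dots$ to find $u_{i+1}=u_i10^{m_{i+1}}$, $m_{i+1}\ge1$, with $\rho(u_{i+1})$ accepting. For $i\le n$ the node $u_i1$ contains $i$ letters $1$, so it is labelled $1$. Among $u_1,\dots,u_{n+1}$ there are $u_i,u_j$, $i<j$, with $\rho(u_i)=\rho(u_j)$.

Let $T'$ be obtained from $T_n$ by replacing the subtree at $u_j$ by a copy of the subtree at $u_i$, in that copy doing the same at the node corresponding to $u_j$, and so on forever. Since $\rho(u_i)=\rho(u_j)$, the run carries over to $T'$. A path of $T'$ either eventually follows a path of one copy of the original run, and then sees accepting states infinitely often, or it passes through all glueing points, where the state $\rho(u_i)$ is accepting. So $\mathcal A$ accepts $T'$, and the root of $T'$ satisfies $\overline\chi$. But the path of $T'$ through all glueing points passes through a copy of $u_i1$, labelled $1$, infinitely often. So the root of $T'$ has $\alpha$, and by Step 2 it satisfies $\chi$. This is a contradiction. $\blacksquare$
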